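# Harmonic $(0,1)$-forms, the condition $\int_M\partial\eta\wedge\omega^{n-1}=0$, and Kähler surfaces

## 1. The integral condition on curves, on Kähler manifolds and for Gauduchon metrics

The answer that one would first guess today is *yes*. Here is the question, and why *yes* looks right.

Throughout, $M$ is a compact connected complex manifold of dimension $n$, all forms are smooth, and $A^{p,q}$ is the space of forms of bidegree $(p,q)$. A Hermitian metric $g$ on $M$ has a fundamental form $\omega$, a positive $(1,1)$-form. Let $\overline\partial^*$ be the adjoint of $\overline\partial$ with respect to $g$. A $(0,1)$-form $\eta$ is *harmonic* if it lies in the kernel of $\Delta_{\overline\partial}=\overline\partial\,\overline\partial^*+\overline\partial^*\overline\partial$. Since $M$ is compact, this means $\overline\partial\eta=0$ and $\overline\partial^*\eta=0$. The space of these forms is $\mathcal H^{0,1}_{\overline\partial}$.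

**Definition (integral condition).** The metric $g$ satisfies the integral condition if
$$\int_M\partial\eta\wedge\omega^{n-1}=0\qquad\text{for every }\eta\in\mathcal H^{0,1}_{\overline\partial}.\tag{1}$$

**Definition (Gauduchon, strongly Gauduchon).** The metric is Gauduchon if $\partial\overline\partial\omega^{n-1}=0$. It is strongly Gauduchon if $\partial\omega^{n-1}$ is $\overline\partial$-exact.

Strongly Gauduchon implies Gauduchon, because a $\overline\partial$-exact form is $\overline\partial$-closed. A Kähler metric is both, since then $\partial\omega^{n-1}=0$. A Gauduchon metric that is not strongly Gauduchon will appear in Section 4.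

The question, from A. Fino, N. Tardini and A. Tomassini, "An integral condition involving $\overline\partial$-harmonic $(0,1)$-forms", arXiv:2204.02157 (2022), is this. *Let $M$ be a compact complex surface that carries some Hermitian metric satisfying (1). Does $M$ admit a Kähler metric?* The metric in the hypothesis is arbitrary; it is not assumed to be Gauduchon.

The guess *yes* rests on the following facts. Strongly Gauduchon metrics satisfy (1), and for a Gauduchon metric (1) is equivalent to being strongly Gauduchon; we prove both in Section 2. By a theorem of Popovici, a compact complex surface with a strongly Gauduchon metric admits a Kähler metric. So a surface with a *Gauduchon* metric satisfying (1) is Kähler. The guess says that the word "Gauduchon" can be dropped.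

Two quick tests. If $n=1$, then $\omega^{n-1}=1$ and $\int\partial\eta=\int d\eta=0$ by Stokes. So every metric satisfies (1), and curves are Kähler. If $g$ is Kähler of any dimension, then $\int\partial\eta\wedge\omega^{n-1}=\int d(\eta\wedge\omega^{n-1})=0$. Both agree with the guess. The real test is a non-Kähler surface, where the guess predicts that (1) fails for every metric. To test that by hand we need an efficient way to recognize harmonic forms. From now on $n\ge2$.

## 2. Harmonicity expressed through $\Omega=\omega^{n-1}$

Only the power $\Omega=\omega^{n-1}$ enters (1), and it will turn out that harmonicity of $(0,1)$-forms depends only on $\Omega$ too. So we use $\Omega$ as the variable.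

**Definition (positive $(n-1,n-1)$-form).** A real form $\Omega\in A^{n-1,n-1}$ is positive if $i\beta\wedge\bar\beta\wedge\Omega>0$ for all nonzero $(1,0)$-covectors $\beta$. For two real forms, $\Omega\le\Omega'$ means $i\beta\wedge\bar\beta\wedge\Omega\le i\beta\wedge\bar\beta\wedge\Omega'$ for all $\beta$.

The map $\omega\mapsto\omega^{n-1}$ is a bijection from positive $(1,1)$-forms to positive $(n-1,n-1)$-forms (Michelsohn, Acta Math. 149 (1982)). The reason is linear algebra. In a unitary coframe one checks that
$$i\beta\wedge\bar\beta\wedge\omega^{n-1}=\tfrac1n|\beta|^2_g\,\omega^n .\tag{2}$$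
In an arbitrary coframe $\omega$ is given by a positive Hermitian matrix $H$, the norm $|\beta|_g^2$ by $H^{-1}$ (up to transposition), and $\omega^n$ by a constant times $\det H$. Hence $\Omega$, read as the Hermitian form $\beta\mapsto i\beta\wedge\bar\beta\wedge\Omega$, is given up to a constant by $C=\det(H)H^{-1}$. Since $\det C=(\det H)^{n-1}$, the inverse is $H=(\det C)^{1/(n-1)}C^{-1}$. For example, $H=\mathrm{diag}(h_1,h_2,h_3)$ gives $C=\mathrm{diag}(h_2h_3,h_1h_3,h_1h_2)$; for $n=2$ the form $\Omega$ is $\omega$ itself.

Both maps are smooth in the coefficients, so closeness in $C^{0,\alpha}$ may be measured on $\Omega$. Indeed, if $G(C)=H$ is the inverse map, then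
$$H-H_0=\int_0^1DG\big(C_0+s(C-C_0)\big)[C-C_0]\,ds .$$
If $\frac12C_0\le C\le2C_0$, the argument of $DG$ stays in a compact set of positive matrices. So $\|H-H_0\|_{C^{0,\alpha}}\le K\|C-C_0\|_{C^{0,\alpha}}$ as long as $\|C-C_0\|_{C^{0,\alpha}}\le1$. The other direction is the same argument. Here and later, Hölder norms are taken in a fixed finite atlas of coordinate balls whose coordinates extend past the closed balls.

For $(0,1)$-forms put
$$Q_\Omega(\alpha,\beta)=\int_M i\,\bar\beta\wedge\alpha\wedge\Omega .$$
By (2) this is a positive constant times the $L^2$ product of $g$.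

**Lemma 1.** For a $(0,1)$-form $\eta$,
$$\overline\partial^*\eta=0\iff\partial(\eta\wedge\Omega)=0\iff Q_\Omega(\eta,\overline\partial f)=0\ \text{ for all functions } f.\tag{3}$$
Each class in $H^{0,1}_{\overline\partial}$ has exactly one harmonic representative, and it minimizes $Q_\Omega(\eta,\eta)$ in its class.

*Proof.* The conjugate of $\overline\partial f$ is $\partial\bar f$, and $\eta\wedge\Omega$ has bidegree $(n-1,n)$, so Stokes gives
$$Q_\Omega(\eta,\overline\partial f)=\int i\,\partial\bar f\wedge\eta\wedge\Omega=-i\int\bar f\,\partial(\eta\wedge\Omega).$$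
The left side vanishes for all $f$ iff $\overline\partial^*\eta=0$, the right side iff $\partial(\eta\wedge\Omega)=0$. Existence and uniqueness are Hodge theory. If $\eta$ is harmonic, then $Q_\Omega(\eta+\overline\partial f,\eta+\overline\partial f)=Q_\Omega(\eta,\eta)+Q_\Omega(\overline\partial f,\overline\partial f)$ by (3), which gives minimality. $\square$

For a class $c$ with harmonic representative $\eta$ put $L_\Omega(c)=\int_M\partial\eta\wedge\Omega$. This is linear in $c$, and the integral condition says $L_\Omega=0$.

The next lemma is the tool of the whole lecture. It says which parts of $\partial\Omega$ are invisible to $L_\Omega$.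

**Lemma 2.** Let $\Omega$ be positive, $v\in C^\infty(M,\mathbb C)$, and suppose
$$\partial\Omega-\partial v\wedge\Omega=\overline\partial\gamma+\sigma+E,\qquad\gamma\in A^{n,n-2},\quad\sigma,E\in A^{n,n-1},\quad\overline\partial\sigma=0 .$$
If $\eta$ is harmonic for $\Omega$ and $\theta$ is a $\overline\partial$-closed form in the class of $\eta$, then
$$\int\partial\eta\wedge\Omega=\int\theta\wedge\sigma+\int\eta\wedge E .$$

*Proof.* By (3), $0=\partial(\eta\wedge\Omega)=\partial\eta\wedge\Omega-\eta\wedge\partial\Omega$, so $\int\partial\eta\wedge\Omega=\int\eta\wedge\partial\Omega$. Substitute $\partial\Omega=\partial v\wedge\Omega+\overline\partial\gamma+\sigma+E$ and treat the terms one by one.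

The first contributes $\int\eta\wedge\partial v\wedge\Omega=-\int\partial v\wedge\eta\wedge\Omega=\int v\,\partial(\eta\wedge\Omega)=0$. The second contributes $\int\eta\wedge\overline\partial\gamma=-\int\overline\partial(\eta\wedge\gamma)=0$, because $\overline\partial\eta=0$ and $\eta\wedge\gamma$ has bidegree $(n,n-1)$, so $\overline\partial=d$ on it. For the third write $\eta=\theta+\overline\partial f$; then $\int\overline\partial f\wedge\sigma=\int d(f\sigma)=0$, because $\overline\partial\sigma=0$ and $\partial f\wedge\sigma=0$ by bidegree. $\square$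

The facts quoted in Section 1 follow. If $\Omega$ is strongly Gauduchon, take $v=0$, $\sigma=E=0$: then $L_\Omega=0$. If $\Omega$ is Gauduchon, then $\partial\Omega$ is $\overline\partial$-closed. Taking $v=0$, $\sigma=\partial\Omega$ gives $L_\Omega([\theta])=\int\theta\wedge\partial\Omega$. Serre duality says that the pairing $([\theta],[\beta])\mapsto\int\theta\wedge\beta$ between $H^{0,1}_{\overline\partial}$ and $H^{n,n-1}_{\overline\partial}$ is perfect. So $L_\Omega=0$ iff $\partial\Omega$ is $\overline\partial$-exact. Without the Gauduchon hypothesis, the free function $v$ in Lemma 2 takes over.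

**Proposition 3 (characterization).** Let $n\ge2$. Then $\omega$ satisfies the integral condition iff there is $v\in C^\infty(M,\mathbb C)$ such that $\partial\Omega-\partial v\wedge\Omega$ is $\overline\partial$-exact.

*Proof.* If $\partial\Omega-\partial v\wedge\Omega=\overline\partial\gamma$, Lemma 2 with $\sigma=E=0$ gives $L_\Omega=0$.

For the converse we first find $v$ making the left side $\overline\partial$-closed. Let $Dv=\overline\partial(\partial v\wedge\Omega)$, an operator from complex functions to $(n,n)$-forms. Its principal symbol at a real covector with $(1,0)$-part $\xi\neq0$ is a nonzero constant times $\bar\xi\wedge\xi\wedge\Omega\ne0$, so $D$ is elliptic. By Stokes $\int\bar w\,Dv=-\int\overline\partial\bar w\wedge\partial v\wedge\Omega$. Comparing with the conjugate of the same formula for $\int\bar v\,Dw$ gives $\int\bar w\,Dv=-\overline{\int\bar v\,Dw}$. So $iD$ is formally self-adjoint. If $Dv=0$, then $0=\int\bar v\,Dv=\int\partial v\wedge\overline{\partial v}\wedge\Omega$. By positivity $\partial v=0$, so $v$ is antiholomorphic, hence constant. Elliptic theory says that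 the image of $D$ is the annihilator of the kernel, that is, the space of $(n,n)$-forms of integral zero. The form $\overline\partial\partial\Omega=d(\partial\Omega)$ has integral zero, so there is $v$ with $\overline\partial(\partial v\wedge\Omega)=\overline\partial\partial\Omega$.

Put $\beta=\partial\Omega-\partial v\wedge\Omega$. It is $\overline\partial$-closed, and Lemma 2 with $\sigma=\beta$ gives $L_\Omega([\theta])=\int\theta\wedge\beta$. If $L_\Omega=0$, Serre duality shows that $\beta$ is $\overline\partial$-exact. $\square$

## 3. Rescaling to a Gauduchon metric, and the term $e^{-v}\,\overline\partial v\wedge\gamma$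

How would one prove the guess? The classical theorem of Gauduchon says that every Hermitian metric is conformal to a Gauduchon metric. So start with a metric satisfying (1), rescale it to a Gauduchon metric, check that (1) survives, and quote Popovici. Everything hinges on whether (1) passes along a conformal class.

It is not clear that it does: by (3), the harmonic forms of $e^{-v}\Omega$ solve $\partial(e^{-v}\eta\wedge\Omega)=0$, a different equation. Proposition 3 shows exactly what is left over. Suppose $\partial\Omega-\partial v\wedge\Omega=\overline\partial\gamma$, with $v$ real for simplicity, and rescale by $e^{-v}$. Then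
$$\partial(e^{-v}\Omega)=e^{-v}\,\overline\partial\gamma=\overline\partial(e^{-v}\gamma)+e^{-v}\,\overline\partial v\wedge\gamma .\tag{4}$$
To call $e^{-v}\Omega$ strongly Gauduchon we would need the last term to be $\overline\partial$-exact, and nothing makes it so. The approach stops at this product of a derivative of $v$ with $\gamma$. The next section shows that the obstacle is real; Section 6 turns it into the construction.

## 4. The primary Kodaira surface: invariant metrics of the form $(a,b,c)$

On $\mathbb C^2\ni(z,w)$ let $\Gamma$ consist of the maps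
$$(z,w)\mapsto(z+a,\;w+\bar az+c),\qquad a,c\in\mathbb Z[i].$$
Doing $(a,c)$ and then $(a',c')$ gives the map with parameters $(a+a',\,c+c'+\bar a'a)$, and the inverse of $(a,c)$ is $(-a,|a|^2-c)$, so $\Gamma$ is a group. It acts freely: if $a\ne0$ it moves $z$, and if $a=0$, $c\neq0$ it moves $w$. For a compact set only finitely many $a$, and then finitely many $c$, matter, so the action is properly discontinuous. The product of two unit squares is a fundamental domain: move $z$ first, then $w$ using $a=0$. So $M=\mathbb C^2/\Gamma$ is a compact complex surface, a primary Kodaira surface.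

The forms $dz$ and $\tau=dw-\bar z\,dz$ are $\Gamma$-invariant: $\tau$ goes to $dw+\bar a\,dz-(\bar z+\bar a)\,dz=\tau$. They form a $(1,0)$-coframe on $M$ with
$$d\tau=dz\wedge d\bar z,\qquad\overline\partial\bar\tau=0,\qquad\partial\bar\tau=-dz\wedge d\bar z .\tag{5}$$

$M$ is not Kähler. If $\omega_K$ were a Kähler form, then $0<\int i\,dz\wedge d\bar z\wedge\omega_K=\int d(i\tau\wedge\omega_K)=0$, a contradiction. So the guess predicts that every metric on $M$ violates (1).

We test metrics of the shape
$$\omega=i\big(a\,dz\wedge d\bar z+b\,\tau\wedge\bar\tau+c\,dz\wedge\bar\tau+c\,\tau\wedge d\bar z\big),\tag{6}$$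
where $a,b,c$ are real functions of $z$, periodic under $\mathbb Z[i]$, with $a,b>0$ and $ab>c^2$. Then $\omega$ is real, well defined on $M$ and positive. Here $n=2$, so $\Omega=\omega$. The claim is:

$$\text{the metric (6) satisfies the integral condition}\iff\int\big(b+c\,(\log b)_z\big)\,dx\,dy=0,\tag{7}$$
the integral being over the unit square in $z=x+iy$.

**Step 1: reduction to forms that depend on $z$ only.** The torus $\mathbb C/\mathbb Z[i]$ acts on $M$ holomorphically by $w\mapsto w+s$, since these maps commute with $\Gamma$. The action preserves $dz$, $\tau$ and functions of $z$, hence $\omega$. So if $\eta$ is harmonic, its translates and their average over the torus are harmonic, and $\int\partial\eta\wedge\omega$ has the same value for the average. We may therefore take $\eta=p\,d\bar z+q\,\bar\tau$ with $p,q$ functions of $z$ on $\mathbb C/\mathbb Z[i]$.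

**Step 2: the harmonic forms.** By (5), $\overline\partial\eta=q_{\bar z}\,d\bar z\wedge\bar\tau$. So $\overline\partial\eta=0$ iff $q$ is holomorphic on a torus, i.e. constant. Next, using $\bar\tau\wedge\tau\wedge d\bar z=-d\bar z\wedge\tau\wedge\bar\tau$,
$$\tfrac1i\,\eta\wedge\omega=(pb-qc)\,d\bar z\wedge\tau\wedge\bar\tau+(qa-pc)\,dz\wedge d\bar z\wedge\bar\tau .$$
The operator $\partial$ kills the last term: its coefficient depends on $z$ only, so $\partial$ of it has a factor $dz$, and $dz\wedge d\bar z\wedge\partial\bar\tau=0$. Also $d\bar z\wedge d(\tau\wedge\bar\tau)=0$, because $d\tau$ and $d\bar\tau$ contain $d\bar z$. So $\partial(\eta\wedge\omega)=0$ iff $(pb-qc)_z=0$, i.e. iff $pb-qc=k$ is constant. The invariant harmonic forms are those with $q,k\in\mathbb C$ constant and $p=(k+qc)/b$.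

**Step 3: the integral.** From (5), $\partial\eta=(p_z-q)\,dz\wedge d\bar z$, so $\partial\eta\wedge\omega=i(p_z-q)b\,dz\wedge d\bar z\wedge\tau\wedge\bar\tau$. Since $dz\wedge d\bar z\wedge\tau\wedge\bar\tau=dz\wedge d\bar z\wedge dw\wedge d\bar w$, the integral over $M$ is a nonzero constant times
$$\int(p_z-q)b\,dx\,dy=-\int(k+qc)\frac{b_z}b-q\int b=-k\int(\log b)_z-q\int\big(b+c(\log b)_z\big).$$
The integral of $(\log b)_z$ over the torus is zero. Since $q$ is arbitrary, (7) follows.

Now test.

1. All coefficients constant: the integral in (7) is $b\ne0$, and (1) fails. This metric is Gauduchon, since $\partial\omega=ib\,dz\wedge d\bar z\wedge\tau$ by (5) and $\overline\partial(dz\wedge d\bar z\wedge\tau)=0$. It is not strongly Gauduchon, since (1) fails. This is the example promised in Section 1.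
2. Diagonal metrics, $c=0$: the integral is $\int b>0$, and (1) fails.
3. $b$ constant, $c$ arbitrary: again the integral is $b\neq0$, and (1) fails.

Three families support the guess. But (7) also shows what they miss: when neither $b$ nor $c$ is constant, $c$ can be correlated with $(\log b)_z$ so that the two terms cancel.

**Theorem 4.** On the primary Kodaira surface $M$ above, which is not Kähler, there is an explicit Hermitian metric satisfying the integral condition. So the answer to the question is no.

*Proof.* Let $f=\cos2\pi x$ and $b=e^f$. Then $(\log b)_z=f_z=-\pi\sin2\pi x$ is real. Set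
$$\lambda=\frac{\int_0^1b\,dx}{\int_0^1f_z^2\,dx},\qquad c=-\lambda f_z,\qquad a>\max_xc^2/b\ \text{ a constant}.\tag{8}$$
Then (6) is a metric, and $\int(b+cf_z)=\int b-\lambda\int f_z^2=0$. By (7) it satisfies the integral condition. $\square$

One can watch the approach of Section 3 break on this metric. A computation with (5) gives, for (6) with $a$ constant and $v=f=\log b$ depending on $x$ alone,
$$\tfrac1i\big(\partial\omega-\partial v\wedge\omega\big)=(b-c_z+cf_z)\,dz\wedge d\bar z\wedge\tau .$$
Indeed $\frac1i\partial\omega=b_z\,dz\wedge\tau\wedge\bar\tau+(b-c_z)\,dz\wedge d\bar z\wedge\tau$ and $\frac1i\partial v\wedge\omega=f_zb\,dz\wedge\tau\wedge\bar\tau-f_zc\,dz\wedge d\bar z\wedge\tau$. Hence $\partial(b^{-1}\omega)$ is a function of $z$ times $dz\wedge d\bar z\wedge\tau$, which is $\overline\partial$-closed. So $b^{-1}\omega$ is a Gauduchon metric conformal to $\omega$. It is of the form (6) with coefficients $(a/b,1,c/b)$, and by test 3 it violates (1). The integral condition holds at $\omega$ and fails at the Gauduchon metric of its conformal class.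

## 5. One oscillation on the Kodaira surface, and the Hölder exponent $\frac12$

How special is this example? The proof of Theorem 4 used only that $f$ is a nonconstant real function of $x$ of period $1$. Try a small, fast oscillation: $f=\varepsilon\cos(2\pi Nx)$ with $0<\varepsilon\le1$, $N\in\mathbb N$. Put $m=\int_0^1e^f\,dx$. Since $e^y\ge1+y$ and $\int_0^1f\,dx=0$, we have $1\le m\le e$. Then $\int_0^1f_z^2\,dx=\frac12\pi^2\varepsilon^2N^2$, and (8) gives
$$b=e^{\varepsilon\cos2\pi Nx},\qquad c=\frac{2m}{\pi\varepsilon N}\,\sin2\pi Nx .$$
Let $\varepsilon\to0$ with $\varepsilon N\to\infty$. Then $b\to1$ and $c\to0$ uniformly, and any fixed $a>0$ is eventually allowed. So the constant-coefficient metric $i(a\,dz\wedge d\bar z+\tau\wedge\bar\tau)$, which violates (1), is a $C^0$-limit of metrics satisfying (1).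

In which finer norms does this work? Let $[\,\cdot\,]_{1/2}$ be the Hölder seminorm of exponent $\frac12$ on $\mathbb R$, and $\varsigma=[\cos2\pi x]_{1/2}=[\sin2\pi x]_{1/2}>0$. Scaling gives $[f]_{1/2}=\varepsilon N^{1/2}\varsigma$ and $[c]_{1/2}=\frac{2m}{\pi\varepsilon N}N^{1/2}\varsigma$, so
$$[f]_{1/2}\,[c]_{1/2}=\frac{2m\varsigma^2}\pi\ge\frac{2\varsigma^2}\pi ,$$
whatever $\varepsilon$ and $N$ are. Also $[b]_{1/2}\ge e^{-1}[f]_{1/2}$, because $|e^y-e^{y'}|\ge e^{-1}|y-y'|$ for $y,y'\ge-1$. So with one frequency, $b-1$ and $c$ cannot both be small in $C^{0,1/2}$.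

What if we use $P$ frequencies, each with both amplitudes multiplied by $P^{-1/2}$? Each frequency then contributes a fraction $1/P$ to the correlation $\int cf_z$, and the $P$ contributions should add up to the whole. If moreover the frequencies are very far apart, at any given length scale only one of them oscillates noticeably, so the seminorm of the sum should be of size $P^{-1/2}$ rather than $P\cdot P^{-1/2}$. This plan works, on any $M$.

## 6. Lacunary oscillations on an arbitrary manifold: density in $C^{0,1/2}$

**Theorem 5.** Let $M$ be any compact complex manifold. For every Hermitian metric $g_0$ on $M$ and every $\varepsilon>0$ there is a Hermitian metric $g$ satisfying the integral condition with $\|g-g_0\|_{C^{0,1/2}}<\varepsilon$. In particular every compact complex surface, Kähler or not, admits a metric satisfying the integral condition.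

For $n=1$ every metric satisfies the condition, so let $n\ge2$. We modify $\Omega_0=\omega_0^{n-1}$ by a conformal factor $1+u$, in the role of $b$, and by a correction $\overline\partial\kappa+\partial\bar\kappa$, in the role of $c$. As in (4), a product will survive, namely $\overline\partial u\wedge\partial\kappa$. It is quadratic in small, fast-oscillating quantities, but $\sin^2$ has mean $\frac12$, so it need not average to zero. We shall make it equal to $-\partial\Omega_0$, up to invisible terms and a small error.

The amplitudes are forced. With frequency $1/\delta$ and $|u|\sim\epsilon$, a product $\overline\partial u\wedge\partial\kappa\sim1$ needs $|\kappa|\sim\delta^2/\epsilon$, and then $\overline\partial\kappa\sim\delta/\epsilon$. The sizes $\epsilon$ of $u$ and $\delta/\epsilon$ of $\overline\partial\kappa$ balance when $\epsilon=\delta^{1/2}$. So with $\epsilon=t$ the frequency is $t^{-2}$ and $|\kappa|\sim t^3$. The $j$-th frequency below uses $t^j$ in place of $t$.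

Two lemmas prepare the proof. The first says that products of the shape $\bar\xi\wedge\xi\wedge\tau$, which is what $\overline\partial u\wedge\partial\kappa$ produces, suffice to write every $(n,n-1)$-form.

**Lemma 6.** There are finitely many real functions $\varphi_1,\dots,\varphi_N\in C^\infty(M)$ such that, with $\xi_m=\partial\varphi_m$ and $\bar\xi_m=\overline\partial\varphi_m$, every $\rho\in A^{n,n-1}$ can be written
$$\rho=\sum_{m=1}^N\bar\xi_m\wedge\xi_m\wedge\tau_m ,$$
where the $\tau_m\in A^{n-1,n-2}$ depend linearly on $\rho$.

*Proof.* Take a finite atlas $(U_a,z_a)$, a subordinate partition of unity $\psi_a$, and real cutoffs $\lambda_a\in C_c^\infty(U_a)$ with $\lambda_a=1$ near $\operatorname{supp}\psi_a$. On $U_a$ write $\rho=\sum_kr_k\,dz^{1\cdots n}\wedge d\bar z^{\hat k}$, where $\hat k$ means that $k$ is omitted. For each $k$ choose $l\ne k$, possible since $n\ge2$, and put $\varphi_{a,k}=\lambda_a\cdot2\operatorname{Re}z_a^l$. On $\operatorname{supp}\psi_a$ we have $\partial\varphi_{a,k}=dz^l$ and $\overline\partial\varphi_{a,k}=d\bar z^l$. Reordering factors,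
$$\psi_ar_k\,dz^{1\cdots n}\wedge d\bar z^{\hat k}=\pm\,d\bar z^l\wedge dz^l\wedge\big(\psi_ar_k\,dz^{\hat l}\wedge d\bar z^{\widehat{kl}}\big).$$
The form in parentheses, with its sign, extended by zero outside $U_a$, is the form $\tau$ belonging to $\varphi_{a,k}$. Sum over $a$ and $k$. $\square$

The second lemma controls harmonic representatives by the $C^0$ norm of $\Omega$ alone. Fix $\Omega_0$ and write $\|\alpha\|^2=Q_{\Omega_0}(\alpha,\alpha)$.

**Lemma 7.** Let $\frac12\Omega_0\le\Omega,\Omega'\le2\Omega_0$, and let $\eta,\eta'$ be the $\Omega$- and $\Omega'$-harmonic representatives of a class $[\theta]$. Then $\|\eta\|\le2\|\theta\|$ and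
$$\|\eta-\eta'\|\le K\,\|\Omega-\Omega'\|_{C^0}\,\|\theta\| ,$$
with $K$ depending only on $M$ and $\Omega_0$.

*Proof.* By minimality (Lemma 1), $Q_{\Omega_0}(\eta,\eta)\le2Q_\Omega(\eta,\eta)\le2Q_\Omega(\theta,\theta)\le4Q_{\Omega_0}(\theta,\theta)$. The same bound holds for $\eta'$. Write $\eta-\eta'=\overline\partial f$. By (3), $Q_\Omega(\eta,\overline\partial f)=0=Q_{\Omega'}(\eta',\overline\partial f)$. Therefore
$$\tfrac12\|\overline\partial f\|^2\le Q_\Omega(\overline\partial f,\overline\partial f)=-Q_\Omega(\eta',\overline\partial f)=(Q_{\Omega'}-Q_\Omega)(\eta',\overline\partial f)\le K\|\Omega-\Omega'\|_{C^0}\|\eta'\|\,\|\overline\partial f\| .$$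
Divide by $\|\overline\partial f\|$. $\square$

*Proof of Theorem 5.* Let $h=\dim H^{0,1}_{\overline\partial}$, and let $\theta_1,\dots,\theta_h$ be a basis of the $\Omega_0$-harmonic $(0,1)$-forms. If $h=0$, condition (1) is empty and $g=g_0$ works. Let $h\ge1$. $K$ denotes constants that do not depend on $P,j,t,x$ below, and $K_P$ constants that may depend on $P$ but not on $t,x$.

**Step 1: a finite-dimensional family of targets.** This step provides parameters with which a small error can be corrected at the end. The forms $\bar\theta_j\wedge\Omega_0$ are $\overline\partial$-closed, being conjugate to $\theta_j\wedge\Omega_0$. The matrix $\int i\bar\theta_j\wedge\theta_k\wedge\Omega_0=Q_{\Omega_0}(\theta_k,\theta_j)$ is a Gram matrix, hence invertible. So suitable linear combinations $\sigma_1,\dots,\sigma_h\in A^{n,n-1}$ of them are $\overline\partial$-closed and satisfy $\int\theta_k\wedge\sigma_j=\delta_{jk}$. Let $B$ be the closed unit ball of $\mathbb C^h$ and, for $x\in B$,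
$$\sigma_x=\sum_jx_j\sigma_j,\qquad\rho_x=\sigma_x-\partial\Omega_0 .$$
Apply Lemma 6 to $\rho_x$. The forms $\tau_m$ depend affinely on $x$, so they and their derivatives are bounded uniformly in $x\in B$.

**Step 2: the ansatz.** Fix $P\in\mathbb N$. List each of the $N$ pairs $(\varphi_m,\tau_m)$ exactly $P$ times, as $(\varphi_j,\tau_j)$ with $j=1,\dots,NP$. Then
$$\rho_x=\frac1P\sum_{j=1}^{NP}\bar\xi_j\wedge\xi_j\wedge\tau_j .\tag{9}$$
For $0<t\le\frac14$ let $C_j=\cos(\varphi_j/t^{2j})$, $S_j=\sin(\varphi_j/t^{2j})$, and
$$u_j=P^{-1/2}t^jC_j,\qquad\kappa_j=2P^{-1/2}t^{3j}C_j\,\tau_j,\qquad u=\sum_ju_j,\qquad\kappa=\sum_j\kappa_j .$$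
Define
$$\Omega_{t,x}=(1+u)\,\Theta,\qquad\Theta=\Omega_0+\overline\partial\kappa+\partial\bar\kappa .\tag{10}$$
The function $u$ is real with $|u|\le\sum_jt^j\le\frac13$, and $\Theta$ is a real $(n-1,n-1)$-form because $\partial\bar\kappa$ is the conjugate of $\overline\partial\kappa$.

**Step 3: size of the modification.** This step shows that $\Omega_{t,x}$ is positive and $C^{0,1/2}$-close to $\Omega_0$. We have
$$\overline\partial\kappa_j=2P^{-1/2}\big(-t^jS_j\,\bar\xi_j\wedge\tau_j+t^{3j}C_j\,\overline\partial\tau_j\big),\tag{11}$$
so $u$ and $\overline\partial\kappa$ are $O(t)$ in $C^0$, uniformly in $x\in B$. Hence for $t\le t_0(P)$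
$$\tfrac12\Omega_0\le\Omega_{t,x}\le2\Omega_0 ,$$
and in particular $\Omega_{t,x}$ is positive.

For the Hölder seminorm work in the fixed coordinate balls. Remove the factor $P^{-1/2}$ from $u_j$ and from (11). What remains, in coefficients, is bounded by $Kt^j$ and has gradient bounded by $Kt^{-j}$. The constant does not depend on $j$ or $P$, since only $N$ different pairs $(\varphi_m,\tau_m)$ occur. So each such function varies by at most $K\min(t^j,t^{-j}r)$ between points at distance $r$. Split the sum over $j$ at $t^{2j}=r$. The $j$ with $t^{2j}\ge r$ contribute at most $t^{-J}r\,(1+t+t^2+\cdots)\le\frac43r^{1/2}$, where $J$ is the largest of them and $t^J\ge r^{1/2}$. The $j$ with $t^{2j}<r$ have $t^j<r^{1/2}$ and contribute at most $\frac43r^{1/2}$. So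
$$\sum_{j\ge1}\min(t^j,t^{-j}r)\le4r^{1/2}.$$
This is the point where the separation of frequencies pays: the sum over $NP$ indices costs no factor $P$. It follows that $u$ and $\overline\partial\kappa$ have $C^{0,1/2}$ norm at most $KP^{-1/2}$. Since $\Omega_{t,x}-\Omega_0=u\,\Omega_0+(1+u)(\overline\partial\kappa+\partial\bar\kappa)$ and $C^{0,1/2}$ norms are submultiplicative up to a constant,
$$\|\Omega_{t,x}-\Omega_0\|_{C^{0,1/2}}\le K'P^{-1/2}\qquad(t\le t_0(P)),\tag{12}$$
with $K'$ independent of $P,t,x$.

**Step 4: the quadratic term appears.** This step puts $\Omega_{t,x}$ in the form required by Lemma 2. Let $v=\log(1+u)$. Then $\partial v\wedge\Omega_{t,x}=\partial u\wedge\Theta$, so $\partial\Omega_{t,x}-\partial v\wedge\Omega_{t,x}=(1+u)\,\partial\Theta$. Moreover $\partial\Theta=\partial\Omega_0+\partial\overline\partial\kappa=\partial\Omega_0-\overline\partial\partial\kappa$, because $\partial\partial\bar\kappa=0$. Using $\overline\partial\big((1+u)\partial\kappa\big)=\overline\partial u\wedge\partial\kappa+(1+u)\,\overline\partial\partial\kappa$ we get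
$$\partial\Omega_{t,x}-\partial v\wedge\Omega_{t,x}=\partial\Omega_0+u\,\partial\Omega_0-\overline\partial\big((1+u)\partial\kappa\big)+\overline\partial u\wedge\partial\kappa .\tag{13}$$
The third term on the right is $\overline\partial$-exact, hence invisible to Lemma 2, however large it may be. The second is $O(t)$. Everything depends on the last.

**Step 5: the quadratic term is $\rho_x$ up to invisible and small terms.** The claim is
$$\overline\partial u\wedge\partial\kappa=\rho_x+\overline\partial\gamma'+E',\qquad\|E'\|_{C^0}\le K_Pt .\tag{14}$$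
In this step $O(\cdot)$ is meant in $C^0$, uniformly in $x\in B$, for fixed $P$. We have
$$\overline\partial u_i=-P^{-1/2}t^{-i}S_i\,\bar\xi_i,\qquad\partial\kappa_j=2P^{-1/2}\big(-t^jS_j\,\xi_j\wedge\tau_j+t^{3j}C_j\,\partial\tau_j\big).$$

If $i<j$, then $\overline\partial u_i\wedge\partial\kappa_j=O(t^{-i})\,O(t^j)=O(t)$.

If $i>j$, the same product is not small, but it is exact up to a small term: $\overline\partial u_i\wedge\partial\kappa_j=\overline\partial(u_i\,\partial\kappa_j)-u_i\,\overline\partial\partial\kappa_j$. Here $u_i=O(t^i)$, and two derivatives of $\kappa_j$ cost $t^{-4j}$, so $\overline\partial\partial\kappa_j=O(t^{3j-4j})=O(t^{-j})$. The last term is $O(t^{i-j})=O(t)$.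

If $i=j$, the product of the leading parts is $\frac2PS_j^2\,\bar\xi_j\wedge\xi_j\wedge\tau_j$, and the other part is $O(t^{-j}t^{3j})=O(t^{2j})$. With $2S_j^2=1-\cos(2\varphi_j/t^{2j})$,
$$\overline\partial u_j\wedge\partial\kappa_j=\tfrac1P\,\bar\xi_j\wedge\xi_j\wedge\tau_j-\tfrac1P\cos(2\varphi_j/t^{2j})\,\bar\xi_j\wedge\xi_j\wedge\tau_j+O(t^{2j}).$$
Since $\cos(2\varphi_j/t^{2j})\,\bar\xi_j=\frac12t^{2j}\,\overline\partial\sin(2\varphi_j/t^{2j})$, the middle term equals
$$-\tfrac1P\,\overline\partial\Big(\tfrac12t^{2j}\sin(2\varphi_j/t^{2j})\,\xi_j\wedge\tau_j\Big)+\tfrac1{2P}t^{2j}\sin(2\varphi_j/t^{2j})\,\overline\partial(\xi_j\wedge\tau_j),$$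
which is a $\overline\partial$-exact form plus $O(t^{2j})$.

Sum over all $i,j$; there are $(NP)^2$ pairs. By (9) the terms $\frac1P\bar\xi_j\wedge\xi_j\wedge\tau_j$ add up to $\rho_x$. This proves (14). Inserting it in (13), and using $\partial\Omega_0+\rho_x=\sigma_x$ and $u=O(t)$, we obtain
$$\partial\Omega_{t,x}-\partial v\wedge\Omega_{t,x}=\sigma_x+\overline\partial\gamma+E,\qquad\|E\|_{C^0}\le K_Pt .\tag{15}$$

**Step 6: the functional $L$ is almost the coordinate $x$.** Let $\eta_k$ be the $\Omega_{t,x}$-harmonic representative of $[\theta_k]$ and $F_k(x)=\int\partial\eta_k\wedge\Omega_{t,x}$. By Lemma 2 and (15),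
$$F_k(x)=\int\theta_k\wedge\sigma_x+\int\eta_k\wedge E=x_k+\int\eta_k\wedge E .$$
By Step 3 and Lemma 7, $\|\eta_k\|\le2\|\theta_k\|$. This bound is the reason why it is enough to have $E$ small in $C^0$. So $|F(x)-x|\le K_P't$ on $B$. Fix $t\le t_0(P)$ with $K_P't\le\frac12$.

For $x=0$ this says only that $F(0)$ is small. We need a zero, and this is what the parameter $x$ is for.

**Step 7: a zero of $F$.** First, $F$ is continuous on $B$. The form $\Omega_{t,x}$ depends on $x$ in a real-affine way, since $u$ does not depend on $x$ and $\kappa$ is affine in $x$. So $\Omega_{t,x}$ and $\partial\Omega_{t,x}$ are continuous in $x$ in $C^0$. By Lemma 7, $\eta_k$ is continuous in $x$ in $L^2$. Since $F_k(x)=\int\eta_k\wedge\partial\Omega_{t,x}$ (as in the proof of Lemma 2), $F$ is continuous.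

The continuous map $x\mapsto x-F(x)$ sends $B$ into the ball of radius $\frac12$, hence into $B$. By Brouwer's theorem it has a fixed point $x^*$, and $F(x^*)=0$. Since the $[\theta_k]$ form a basis of $H^{0,1}_{\overline\partial}$ and $L_\Omega$ is linear, $L_{\Omega_{t,x^*}}=0$. The metric with $\omega^{n-1}=\Omega_{t,x^*}$ satisfies the integral condition. By (12) and the discussion in Section 2, choosing $P$ large and then $t$ small makes it as $C^{0,1/2}$-close to $g_0$ as we like. $\square$

## 7. Closedness in $C^{0,\alpha}$ for $\alpha>\frac12$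

Section 5 suggested that $\frac12$ is a barrier: a single oscillation in our family could not beat it. The next theorem says that nothing can.

**Theorem 8 (sharpness).** Let $\alpha>\frac12$. The set of Hermitian metrics satisfying the integral condition is closed in the set of smooth Hermitian metrics for the $C^{0,\alpha}$ topology. Hence if $M$ has no strongly Gauduchon metric (e.g. $M$ a non-Kähler surface), then no Gauduchon metric on $M$ is a $C^{0,\alpha}$-limit of metrics satisfying the integral condition.

What has to be shown is continuity of $L_\Omega=\int\eta\wedge\partial\Omega$ in $\Omega$. If $\Omega_k\to\Omega_0$ in $C^{0,\alpha}$, the harmonic forms converge in $L^2$ by Lemma 7, but $\partial\Omega_k$ need not be bounded in $L^2$. The first approach, to pair $L^2$ with $L^2$, stops there. The way out is to move half of the derivative onto $\eta_k$: if $\eta_k$ is bounded in $H^{1/2}$ and $\Omega_k\to\Omega_0$ in $H^{1/2}$, the pairing converges. Both properties need $\alpha>\frac12$.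

*Proof.* For $n=1$ every metric satisfies the condition and is strongly Gauduchon, so let $n\ge2$. The topology becomes finer as $\alpha$ grows, so we may assume $\frac12<\alpha<1$. Let $\Omega_k\to\Omega_0$ in $C^{0,\alpha}$, all forms smooth and positive; by Section 2 this is the same as convergence of the metrics. Let $\theta$ be a $\overline\partial$-closed $(0,1)$-form and $\eta_k,\eta_0$ the harmonic representatives of $[\theta]$ for $\Omega_k,\Omega_0$. We show $L_{\Omega_k}([\theta])\to L_{\Omega_0}([\theta])$; then $L_{\Omega_k}=0$ for all $k$ implies $L_{\Omega_0}=0$. Discarding finitely many $k$, assume $\frac12\Omega_0\le\Omega_k\le2\Omega_0$. Constants $K$ and $\delta>0$ do not depend on $k$ or on the translations $s$ below.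

**Step 1: bounds in $L^2$ and potentials in $H^1$.** By Lemma 7, $\eta_k$ is bounded in $L^2$ and $\eta_k\to\eta_0$ in $L^2$. Write $\eta_k=\theta+\overline\partial f_k$ with $\int f_k\,dvol_{g_0}=0$. We claim
$$\|f_k\|_{H^1}\le K\|\overline\partial f_k\|_{L^2}\le K .$$
For $\phi\in C_c^\infty(\mathbb C^n)$, two integrations by parts give $\int|\phi_{z_j}|^2=\int|\phi_{\bar z_j}|^2$. Applying this to the functions $\psi_af$, with a partition of unity $\psi_a$, yields $\|f\|_{H^1}\le K(\|\overline\partial f\|_{L^2}+\|f\|_{L^2})$ for all $f$ on $M$. The last term can be dropped for functions of mean zero. Otherwise there are $f^{(l)}$ of mean zero with $\|f^{(l)}\|_{L^2}=1$ and $\overline\partial f^{(l)}\to0$ in $L^2$. They are bounded in $H^1$, so by Rellich a subsequence converges in $L^2$ to some $f$ of norm $1$ and mean zero with $\overline\partial f=0$ weakly. By elliptic regularity $f$ is holomorphic, hence constant, hence $0$: a contradiction.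

**Step 2: the $\eta_k$ are Hölder of order $\alpha$ in the $L^2$ sense.** This transfers the regularity of $\Omega_k$ to $\eta_k$ by difference quotients. Work in a chart, regarded as an open set of $\mathbb R^{2n}$, with a real cutoff $\chi$ compactly supported in it. For small $s\in\mathbb R^{2n}$ let $g^s=g(\cdot+s)$ and $D_sg=g^s-g$ act on coefficients; these operations commute with $\partial$ and $\overline\partial$. Drop the index $k$. Subtracting $\partial(\eta\wedge\Omega)=0$ from its translate, and using $\eta^s\wedge\Omega^s-\eta\wedge\Omega=D_s\eta\wedge\Omega+\eta^s\wedge D_s\Omega$, we get near $\operatorname{supp}\chi$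
$$\partial\big(D_s\eta\wedge\Omega+\eta^s\wedge D_s\Omega\big)=0 .$$
Multiply by $\chi^2\,\overline{D_sf}$ and integrate by parts. Since $\partial\overline{D_sf}=\overline{\overline\partial D_sf}=\overline{D_s\eta-D_s\theta}$,
$$0=\int\big(\chi^2\,\overline{D_s\eta-D_s\theta}+2\chi\,\overline{D_sf}\,\partial\chi\big)\wedge\big(D_s\eta\wedge\Omega+\eta^s\wedge D_s\Omega\big).\tag{16}$$
Put $A=\|\chi D_s\eta\|_{L^2}$. On a fixed compact neighborhood of $\operatorname{supp}\chi$ in the chart, the available bounds are
$$\|D_s\theta\|_{L^2}\le K|s|,\quad\|D_sf\|_{L^2}\le K|s|\,\|f\|_{H^1}\le K|s|,\quad|D_s\Omega|\le K|s|^\alpha,\quad\|\eta^s\|_{L^2}\le K .$$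
Expand (16) into six terms. The term $\int\chi^2\,\overline{D_s\eta}\wedge D_s\eta\wedge\Omega$ has absolute value at least $\delta A^2$, by positivity of $\Omega\ge\frac12\Omega_0$. The others are bounded as follows: $\overline{D_s\eta}$ against $\eta^s\wedge D_s\Omega$ by $KA|s|^\alpha$; $\overline{D_s\theta}$ against $D_s\eta\wedge\Omega$, and $\overline{D_sf}\,\partial\chi$ against $D_s\eta\wedge\Omega$, by $KA|s|$ each; $\overline{D_s\theta}$ against $\eta^s\wedge D_s\Omega$, and $\overline{D_sf}\,\partial\chi$ against $\eta^s\wedge D_s\Omega$, by $K|s|^{1+\alpha}$ each. So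
$$A^2\le K\big(A|s|+A|s|^\alpha+|s|^{1+\alpha}\big).$$
For $|s|\le1$ we have $|s|\le|s|^\alpha$ and $|s|^{1+\alpha}\le|s|^{2\alpha}$, so $A^2\le K(A|s|^\alpha+|s|^{2\alpha})$, and hence $A\le K|s|^\alpha$. Since $D_s(\chi^2\eta)=\chi^2D_s\eta+D_s(\chi^2)\,\eta^s$ and $|D_s(\chi^2)|\le K|s|$, we conclude
$$\|D_s(\chi^2\eta_k)\|_{L^2(\mathbb R^{2n})}\le K|s|^\alpha\qquad(|s|\le s_0).\tag{17}$$

**Step 3: bounds in $H^{1/2}$.** On $\mathbb R^{2n}$, Plancherel and $\int|s|^{-2n-1}|e^{is\cdot\zeta}-1|^2\,ds=\text{const}\cdot|\zeta|$ show that $\|g\|_{H^{1/2}}^2$ is comparable to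
$$\|g\|_{L^2}^2+\int|s|^{-2n-1}\|D_sg\|_{L^2}^2\,ds .$$
Take $g=\chi^2\eta_k$. For $|s|\le s_0$ the integrand is at most $K|s|^{-2n-1+2\alpha}$ by (17), which is integrable near $0$ in $\mathbb R^{2n}$ because $2\alpha>1$. For $|s|>s_0$ use $\|D_sg\|\le2\|g\|$ and the integrability of $|s|^{-2n-1}$ at infinity. Thus $\|\chi^2\eta_k\|_{H^{1/2}}\le K$.

The same computation applies to $\Psi_k=\Omega_k-\Omega_0$: if $\tilde\chi$ is a cutoff in the chart, then $|D_s(\tilde\chi\Psi_k)|\le K|s|^\alpha\|\Psi_k\|_{C^{0,\alpha}}$ for $|s|\le s_0$, supported in a set of bounded measure. So, again by $2\alpha>1$,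
$$\|\tilde\chi\Psi_k\|_{H^{1/2}}\le K\|\Psi_k\|_{C^{0,\alpha}} .$$

**Step 4: convergence of $L$.** As in Lemma 2, $L_\Omega([\theta])=\int\eta\wedge\partial\Omega$, so
$$L_{\Omega_k}([\theta])-L_{\Omega_0}([\theta])=\int(\eta_k-\eta_0)\wedge\partial\Omega_0+\int\eta_k\wedge\partial\Psi_k .$$
The first term tends to $0$ because $\eta_k\to\eta_0$ in $L^2$. For the second take cutoffs $\chi_a$ in charts with $\sum_a\chi_a^2=1$, and $\tilde\chi_a$ compactly supported in the same chart with $\tilde\chi_a=1$ near $\operatorname{supp}\chi_a$. Then $\int\eta_k\wedge\partial\Psi_k=\sum_a\int\chi_a^2\eta_k\wedge\partial(\tilde\chi_a\Psi_k)$. By Plancherel, writing $|\zeta|=|\zeta|^{1/2}|\zeta|^{1/2}$ and using Cauchy–Schwarz, $\big|\int g\,\partial_j\psi\big|\le K\|g\|_{H^{1/2}}\|\psi\|_{H^{1/2}}$ on $\mathbb R^{2n}$. With Step 3,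
$$\Big|\int\eta_k\wedge\partial\Psi_k\Big|\le K\sum_a\|\chi_a^2\eta_k\|_{H^{1/2}}\,\|\tilde\chi_a\Psi_k\|_{H^{1/2}}\le K\|\Psi_k\|_{C^{0,\alpha}}\to0 .$$
This proves closedness.

**Step 5: Gauduchon limits.** Suppose a Gauduchon metric on $M$ is a $C^{0,\alpha}$-limit of metrics satisfying the integral condition. By closedness it satisfies the condition itself, and by the equivalence for Gauduchon metrics proved in Section 2 it is strongly Gauduchon. This is impossible if $M$ has no strongly Gauduchon metric, and by Popovici's theorem a non-Kähler surface has none. $\square$
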